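# Subalgebras of the cohomology of the Grassmannian generated in low degrees

## The theorem

Let $k,\ell\ge 1$ and let $R^{k,\ell}=H^*(\mathbb G(k,\mathbb C^{k+\ell}),\mathbb Q)$ be the rational cohomology ring of the Grassmannian of $k$-planes in $\mathbb C^{k+\ell}$. As a graded $\mathbb Q$-algebra,
$$R^{k,\ell}\cong \mathbb{Q}[e_1,\ldots,e_k,h_1,\ldots,h_\ell]\Big/\Big(\sum_{i+j=d}(-1)^i e_i h_j : d=1,\ldots,k+\ell\Big)\cong \mathbb Q[e_1,\dots,e_k]/(h_{\ell+1},\dots,h_{\ell+k}),$$
where $e_i,h_i$ have degree $i$. In the first presentation $e_0=h_0=1$, $e_i=0$ for $i>k$ and $h_j=0$ for $j>\ell$. In the second, $h_r=\det(e_{1-i+j})_{1\le i,j\le r}$, with $e_0=1$ and $e_i=0$ for $i<0$ or $i>k$. For $0\le m\le k$ let $R^{k,\ell,m}\subset R^{k,\ell}$ be the subalgebra generated by $e_1,\dots,e_m$. For a graded space $S$ put $\operatorname{Hilb}(S,q)=\sum_d \dim_{\mathbb Q} S_d\,q^d$.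

**Theorem 1.** For all $k,\ell\ge1$ and $0\le m\le k$,
$$\operatorname{Hilb}(R^{k,\ell,m},q)=1+\sum_{i=1}^m q^i\left[\begin{matrix}\ell\\ i\end{matrix}\right]_q\left(\sum_{j=0}^{k-i} q^{j(\ell-i+1)}\left[\begin{matrix}i+j-1\\ j\end{matrix}\right]_q\right).$$

Here $\left[\begin{matrix}a\\ b\end{matrix}\right]_q$ is the $q$-binomial coefficient, equal to $0$ if $b<0$ or $b>a$. From now on I write it $\binom ab_q$, and $(q)_i=(1-q)(1-q^2)\cdots(1-q^i)$. The formula was posed as a question to prove or disprove, with source Victor Reiner, Geanina Tudose, "Conjectures on the cohomology of the Grassmannian", arXiv:math/0309281 (2003).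

In words: the subalgebra generated by $e_1,\dots,e_m$ is the same as the one generated by all elements of degree at most $m$. These algebras form a chain $\mathbb Q=R^{k,\ell,0}\subset R^{k,\ell,1}\subset\dots\subset R^{k,\ell,k}=R^{k,\ell}$, and the theorem gives the dimension of each of them in each degree.

## The right-hand side counts partitions

A *partition in the $a\times b$ box* has at most $a$ nonzero parts, each at most $b$. The textbook meaning of the $q$-binomial is that $\binom{a+b}{a}_q$ is the generating function, by size, of partitions in the $a\times b$ box. Put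
$$P_i(k,\ell)=q^i\tbinom \ell i_q\sum_{j=0}^{k-i}q^{j(\ell-i+1)}\tbinom{i+j-1}{j}_q\qquad(i\ge1,\ k\ge i-1,\ \ell\ge0),$$
an empty sum being $0$. The claim is $\operatorname{Hilb}(R^{k,\ell,m},q)=1+\sum_{i=1}^mP_i(k,\ell)$.

**Lemma 2.** $1+\sum_{i=1}^mP_i(k,\ell)$ is the generating function of the partitions in the $k\times\ell$ box for which all but the $m$ smallest nonzero parts are $\ge \ell-m+1$ (no condition if there are at most $m$ nonzero parts).

*Proof.* Let $\lambda\neq\emptyset$ have nonzero parts $\nu_1\le\dots\le\nu_r$. The numbers $\nu_t+t$ increase strictly and $\nu_1+1\le\ell+1$. So there is a largest $i\in\{1,\dots,r\}$ with $\nu_i+i\le\ell+1$. It is characterized by two conditions: the $i$ smallest parts lie in $[1,\ell-i+1]$, and the other $j=r-i$ parts satisfy $\nu_t\ge\nu_{i+1}\ge\ell-i+1$, so lie in $[\ell-i+1,\ell]$. Multisets of $i$ parts in $[1,\ell-i+1]$ have generating function $q^i\binom{\ell}{i}_q$. Multisets of $j$ parts in $[\ell-i+1,\ell]$ have generating function $q^{j(\ell-i+1)}\binom{i+j-1}{j}_q$.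 Since $r=i+j\le k$, summing over $j$ gives $P_i(k,\ell)$. Finally $i\le m$ means that $r\le m$ or $\nu_{m+1}+m+1>\ell+1$, that is, $\nu_{m+1}\ge\ell-m+1$. $\square$

Two sanity checks follow. If $m=k$ there is no condition, so the right-hand side of Theorem 1 is $\binom{k+\ell}{k}_q$, which is classically $\operatorname{Hilb}(R^{k,\ell},q)$. **So Theorem 1 holds for $m=k$**; for $m=0$ both sides are $1$. If $m\ge \ell$ the condition $\nu_{m+1}\ge\ell-m+1$ is automatic, so the count is again $\binom{k+\ell}k_q$. This agrees with the fact that $R^{k,\ell}$ is then generated by $h_1,\dots,h_\ell$, of degree $\le m$: the first presentation lets us solve for the $e_i$ in terms of the $h_j$.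

**The case $m=1$ by hand.** The formula reads $1+q\,\frac{1-q^\ell}{1-q}\sum_{j=0}^{k-1}q^{j\ell}=1+q+q^2+\dots+q^{k\ell}$. It says that $e_1^{d}\ne0$ exactly for $d\le k\ell$. Indeed $R^{k,\ell}$ has the Schur basis $s_\lambda$, $\lambda$ in the $k\times\ell$ box (recalled below). By Pieri's rule $e_1^d=\sum_{|\lambda|=d}f^\lambda s_\lambda$, where $f^\lambda>0$ is the number of standard Young tableaux of shape $\lambda$. The sum is nonzero as long as some $\lambda$ of size $d$ fits in the box.

**The case $k=\ell=3$, $m=2$ in low degree.** The full ring has dimensions $1,1,2,3,3,3,3,2,1,1$ in degrees $0,\dots,9$. The formula gives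
$$1+(q+\dots+q^9)+q^2(1+q+q^2)(1+q^2+q^3),$$
that is, $1,1,2,2,3,3,3,2,1,1$. Up to degree $3$ there are no relations in $R^{3,3}$, and there are $1,1,2,2$ monomials in $e_1,e_2$. In degree $4$ the only relation is a multiple of $h_4=e_1^4-3e_1^2e_2+e_2^2+2e_1e_3$, which involves $e_3$. So $e_1^4,e_1^2e_2,e_2^2$ stay independent. In degree $5$ the relations are spanned by $e_1h_4$ and $h_5-e_1h_4=-e_2h_3+e_3h_2=-e_1^3e_2+2e_1e_2^2+e_1^2e_3-2e_2e_3$. A combination free of $e_3$ must avoid the second (look at $e_2e_3$), then the first (look at $e_1^2e_3$). So the dimension is $3$. In degree $6$ there are four monomials in $e_1,e_2$ and $\dim R^{3,3}_6=3$, so a relation is forced.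

## Schur basis, restriction maps and the residue pairing

We realize everything in symmetric polynomials. Let $\Lambda_K=\mathbb Q[x_1,\dots,x_K]^{\mathfrak S_K}$, where $\mathfrak S_K$ is the symmetric group, and for $K,L\ge0$ put
$$R^{K,L}=\Lambda_K/I_{K,L},\qquad I_{K,L}=(h_r:r>L).$$
For $K,L\ge1$ this is the ring of the theorem: by the recursion $h_r=\sum_{i=1}^K(-1)^{i-1}e_ih_{r-i}$, the ideal $(h_{L+1},\dots,h_{L+K})$ contains all $h_r$ with $r>L$. For $L=0$ or $K=0$ we get $R^{K,L}=\mathbb Q$.

Recall that the Schur polynomials $s_\lambda$ with $\ell(\lambda)\le K$ (at most $K$ nonzero parts) form a basis of $\Lambda_K$. I claim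
$$I_{K,L}=\operatorname{span}\{s_\lambda:\ \ell(\lambda)\le K,\ \lambda_1>L\}.$$
If $\lambda_1>L$, the first row of the Jacobi–Trudi determinant $s_\lambda=\det(h_{\lambda_i-i+j})$ consists of $h_r$ with $r>L$, so $s_\lambda\in I_{K,L}$. Conversely, by Pieri's rule $h_rs_\lambda$ is a sum of $s_\mu$ with $\mu\supset\lambda$. So the span is an ideal, and it contains $h_r=s_{(r)}$ for $r>L$. Hence the $s_\lambda$ with $\lambda$ in the $K\times L$ box form a basis of $R^{K,L}$.

Three maps will be used.

* $R^{K,L}\to R^{K,L-1}$ ($L\ge1$), the natural surjection, with kernel $\operatorname{span}\{s_\lambda:\lambda_1=L\}$.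
* $\pi_{K'}:R^{K,L}\to R^{K',L}$ ($K'\le K$), setting $x_{K'+1}=\dots=x_K=0$. It sends $s_\lambda$ to $s_\lambda$ if $\ell(\lambda)\le K'$ and to $0$ otherwise. It is surjective.
* Multiplication by $e_K=x_1\cdots x_K$ as a map $R^{K,L-1}\to R^{K,L}$ ($L\ge1$). Since $e_Ks_\mu=s_{\mu+(1^K)}$ in $\Lambda_K$, it is well defined and **injective**.

For a set $A$ of indices let $e_A=\prod_{a\in A}x_a$ and let $\Delta_A$ be the Vandermonde product $\prod_{a<b}(x_a-x_b)$ over $A$, up to a sign that we fix only where it matters. Put $\Delta=\Delta_{\{1,\dots,K\}}$, $\Delta(A,B)=\prod_{a\in A,b\in B}(x_a-x_b)$ and $\operatorname{Sym}_Kf=\sum_{w\in\mathfrak S_K}w(f)$, where $w(x_j)=x_{w(j)}$. For a Laurent polynomial $f$ let $\operatorname{Res}f$ be the coefficient of $(x_1\cdots x_K)^{-1}$. Then $\operatorname{Res}w(f)=\operatorname{Res} f$, and $\operatorname{Res}\partial_if=0$ because no derivative contains $x_i^{-1}$.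

**Lemma 3 (residue pairing).** Let $N=K+L$ and, for $f\in\Lambda_K$,
$$\int f=\frac{(-1)^{\binom K2}}{K!}\operatorname{Res}\Big(f\,\Delta^2\prod_i x_i^{-N}\Big).$$
Then $\int fg=0$ for $f\in I_{K,L}$, $g\in\Lambda_K$. For $\lambda,\mu$ in the $K\times L$ box, $\int s_\lambda s_\mu=1$ if $\mu=\lambda^c$ and $0$ otherwise, where $\lambda^c_i=L-\lambda_{K+1-i}$ is the complement. So $\int$ induces a perfect pairing of $R^{K,L}_d$ with $R^{K,L}_{KL-d}$.

*Proof.* With $\delta=(K-1,\dots,1,0)$ we have $s_\lambda\Delta=\sum_w\operatorname{sgn}(w)x^{w(\lambda+\delta)}$ (bialternant formula). The integral extracts the coefficient of $\prod x_i^{N-1}$ in $f\Delta^2$. If $\lambda_1>L$, every monomial of $s_\lambda\Delta$ contains an exponent $\lambda_1+K-1\ge N$, so no polynomial multiple contains $\prod x_i^{N-1}$. Now let $\lambda,\mu$ be in the box. In $(s_\lambda\Delta)(s_\mu\Delta)$ the monomial $\prod x_i^{N-1}$ arises from pairs $(w,w')$ with $w(\lambda+\delta)+w'(\mu+\delta)=(N-1,\dots,N-1)$. The entries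 of $\mu+\delta$, in decreasing order, must be $N-1-(\lambda_{K+1-i}+i-1)$, so $\mu_i+K-i=N-i-\lambda_{K+1-i}$, that is, $\mu=\lambda^c$. In that case each $w$ has exactly one partner $w'$, which differs from $w$ by the reversal, of sign $(-1)^{\binom K2}$. The total is $K!(-1)^{\binom K2}$. $\square$

## Inequalities for all $\ell$ at once are enough

Fix $1\le m\le k-1$ and let $\ell$ vary. Write $A_\ell=R^{k,\ell,m}$ for $\ell\ge1$, $A_0=\mathbb Q$, and
$$\mathcal K_\ell=\ker(A_\ell\to A_{\ell-1}),\qquad \mathcal N_\ell=\ker(R^{k,\ell}\to R^{k,\ell-1})=\operatorname{span}\{s_\lambda:\lambda_1=\ell\},\qquad \mathcal K_\ell=A_\ell\cap\mathcal N_\ell .$$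
The map $A_\ell\to A_{\ell-1}$ is onto, so
$$\operatorname{Hilb}(A_\ell)=1+\sum_{\ell'=1}^{\ell}\operatorname{Hilb}(\mathcal K_{\ell'}).\tag{1}$$

The first thing to try is to compute $\mathcal K_\ell$ for each fixed $\ell$. For $m=1$ this works: $\mathcal K_\ell$ is spanned by $e_1^d$ with $k(\ell-1)<d\le k\ell$, because Pieri's rule is positive. For $m=2$ the argument stops, because elements of $A_\ell$ are arbitrary rational combinations of monomials $e_1^ae_2^b$, and their Schur expansions can cancel. For example, in the $3\times2$ box,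
$$e_1^4=2s_{22}+3s_{211},\qquad e_1^2e_2=s_{22}+2s_{211},\qquad e_2^2=s_{22}+s_{211},$$
so $e_1^4-e_1^2e_2-e_2^2$ vanishes in $R^{3,2}$. It is nonzero in $R^{3,3}$ by our degree $4$ computation, hence it is an element of $\mathcal K_3$ for $k=3$, $m=2$. Positivity does not detect it. To determine $\dim\mathcal K_\ell$ directly we would have to produce enough such relations and also show that there are no more.

We get past this by summing over all $\ell$, where the answer is known. The ideal $I_{k,\ell}$ is zero in degrees $\le\ell$, and $e_1,\dots,e_m$ are algebraically independent in $\Lambda_k$. So $\dim (A_\ell)_d=\dim\mathbb Q[e_1,\dots,e_m]_d$ once $\ell\ge d$, and (1) gives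
$$\sum_{\ell'\ge1}\operatorname{Hilb}(\mathcal K_{\ell'})=\frac1{(q)_m}-1.\tag{2}$$
If we find upper bounds $\operatorname{Hilb}(\mathcal K_\ell)\le B_\ell$ (inequalities between power series are coefficientwise) whose sum is also $\frac1{(q)_m}-1$, then every bound is an equality. No relation has to be exhibited. The bound is the following.

**Proposition 4.** For $1\le m\le k-1$ and $\ell\ge1$,
$$\operatorname{Hilb}(\mathcal K_\ell)\le B_\ell(q):=\sum_{i=1}^mq^{\ell+(k-i)(\ell-i)}\tbinom ki_q\tbinom{\ell-1}{i-1}_q .$$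

The terms with $i>\ell$ are zero. We use the same formula for $B_\ell$ when $m=k$. For $k=3,m=2$ one finds $B_1=q+q^2+q^3$, $B_2=(q^4+q^5+q^6)+(q^2+q^3+q^4)$ and $B_3=(q^7+q^8+q^9)+q^4(1+q)(1+q+q^2)$. Adding $1$ gives coefficients $1,1,2,2,3,3,3,2,1,1$, as in our example. In general one needs an identity.

## A $q$-identity by symmetric second differences

**Lemma 5.** For $1\le i\le k$ and $\ell\ge0$,
$$P_i(k,\ell)=\sum_{\ell'=1}^{\ell}q^{\ell'+(k-i)(\ell'-i)}\tbinom ki_q\tbinom{\ell'-1}{i-1}_q .$$

*Proof.* If $\ell<i$ both sides are $0$. Fix $i$ and let $k,\ell\ge i$.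

**Step 1: recognize the right side.** The difference of $P_i$ in $k$ is its term $j=k-i$:
$$f(k,\ell):=P_i(k,\ell)-P_i(k-1,\ell)=q^{i+(k-i)(\ell-i+1)}\tbinom\ell i_q\tbinom{k-1}{k-i}_q=q^{k+(k-i)(\ell-i)}\tbinom\ell i_q\tbinom{k-1}{i-1}_q .$$
With the arguments exchanged, the $\ell'$-th summand in the lemma is $f(\ell',k)$ for $\ell'\ge i$, and $0$ for $\ell'<i$. So the right side is $\sum_{\ell'=i}^{\ell}f(\ell',k)=P_i(\ell,k)-P_i(i-1,k)=P_i(\ell,k)$. It remains to show $P_i(k,\ell)=P_i(\ell,k)$.

**Step 2: the second difference is symmetric.** From $\binom\ell i_q=\binom{\ell-1}{i-1}_q\frac{1-q^\ell}{1-q^i}$ and $\binom{\ell-1}i_q=\binom{\ell-1}{i-1}_q\frac{1-q^{\ell-i}}{1-q^i}$,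
$$f(k,\ell)-f(k,\ell-1)=\tbinom{k-1}{i-1}_q\tbinom{\ell-1}{i-1}_q\frac{q^{(k-i)(\ell-i)}}{1-q^i}\Big[q^k(1-q^\ell)-q^{i}(1-q^{\ell-i})\Big],$$
and the bracket is $q^k+q^\ell-q^i-q^{k+\ell}$. The whole expression is symmetric in $k$ and $\ell$.

**Step 3: sum up.** Since $P_i(i-1,\cdot)=0$ (empty sum) and $P_i(\cdot,i-1)=0$ (as $\binom{i-1}{i}_q=0$), $P_i(k,\ell)$ is the sum of these second differences over $i\le k'\le k$, $i\le\ell'\le\ell$. So it is symmetric. $\square$

Summing over $i$, for $1\le m\le k$,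
$$1+\sum_{\ell'=1}^{\ell}B_{\ell'}(q)=1+\sum_{i=1}^mP_i(k,\ell),\tag{3}$$
the right-hand side of Theorem 1. Let $\ell\to\infty$ coefficientwise. In $P_i(k,\ell)$ only $j=0$ survives (it is present since $i\le k$), and $\binom\ell i_q\to\frac1{(q)_i}$. Hence
$$\sum_{\ell'\ge1}B_{\ell'}=\sum_{i=1}^m\frac{q^i}{(q)_i}=\frac1{(q)_m}-1,\tag{4}$$
the last equality by induction on $m$, using $\frac1{(q)_{m-1}}+\frac{q^m}{(q)_m}=\frac{1}{(q)_m}$.

**Proof of Theorem 1, granting Proposition 4.** The cases $m=0$ and $m=k$ are done. For $1\le m\le k-1$ we have $\operatorname{Hilb}(\mathcal K_{\ell'})\le B_{\ell'}$ for every $\ell'$, and by (2) and (4) the sums over all $\ell'$ agree. So $\operatorname{Hilb}(\mathcal K_{\ell'})=B_{\ell'}$ for every $\ell'$. Insert this in (1) and apply (3). $\square$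

The rest of the lecture proves Proposition 4.

## Duality: an upper bound for $\mathcal K_\ell$ is a supply of elements orthogonal to $A_\ell$

Fix $1\le m\le k-1$, $\ell\ge1$, and put $A=A_\ell$, $n=k+\ell$. Let $\perp$ denote the orthogonal complement in $R^{k,\ell}$ for the pairing of Lemma 3. It is hard to bound the intersection $A\cap\mathcal N_\ell$ from above directly. Its orthogonal is a sum, which we can bound from below by producing elements.

By Lemma 3, $\mathcal N_\ell^\perp$ is spanned by the $s_\mu$ with $(\mu^c)_1=\ell-\mu_k<\ell$, that is, $\mu_k\ge1$. So $\mathcal N_\ell^\perp=\ker(\pi_{k-1}:R^{k,\ell}\to R^{k-1,\ell})$. Let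
$$D=\pi_{k-1}(A^\perp)\subset R^{k-1,\ell}.$$
Since $\mathcal K_\ell^\perp=(A\cap\mathcal N_\ell)^\perp=A^\perp+\mathcal N_\ell^\perp$, we get $R^{k,\ell}/\mathcal K_\ell^\perp\cong R^{k-1,\ell}/D$, and hence
$$\dim(\mathcal K_\ell)_d=\dim(R^{k-1,\ell}/D)_{k\ell-d}.\tag{5}$$

So the task is to construct many elements of $A^\perp$ and to see how large their images in $R^{k-1,\ell}$ are.

## Integration by parts against power sums

By Newton's identities, $\mathbb Q[e_1,\dots,e_m]=\mathbb Q[p_1,\dots,p_m]\subset\Lambda_k$, where $p_r=\sum x_j^r$, and $A$ is the image of this algebra. A derivation that kills $p_1,\dots,p_m$ passes through every $F\in\mathbb Q[p_1,\dots,p_m]$, and the residue of a total derivative vanishes. Together these produce orthogonal elements.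

**Step 1: the derivation.** Let $P\subset\{1,\dots,k\}$, $|P|=m+1$. For $B\subset P$ fix the sign $\Delta_B:=\det(x_j^{a-1})$, with rows $a=1,\dots,|B|$ and columns $j\in B$ in increasing order. Let $X(f)$ be the determinant with columns indexed by $j\in P$ and rows
$$(1),\ (x_j),\ (x_j^2),\ \dots,\ (x_j^{m-1}),\ (\partial_jf).$$
Expanding along the last row, with $c(i)$ the position of $i$ among the columns,
$$X=\sum_{i\in P}\varepsilon_i\,\Delta_{P\setminus i}\,\partial_i,\qquad \varepsilon_i=(-1)^{m+1+c(i)} .$$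
This is a derivation. For $1\le r\le m$, the last row of $X(p_r)$ is $(r x_j^{r-1})$, proportional to an earlier row. So $X(p_r)=0$, and $X$ kills $\mathbb Q[p_1,\dots,p_m]$. As $\Delta_{P\setminus i}$ does not involve $x_i$, we have $X(f)=\sum_i\varepsilon_i\partial_i(\Delta_{P\setminus i}f)$. Hence $\operatorname{Res}X(f)=0$ for every Laurent polynomial $f$.

**Step 2: the orthogonality relation.** For a polynomial $\rho$ put $\Phi=\Delta^2e_P\,\rho\prod_jx_j^{-n}$. For $F\in\mathbb Q[p_1,\dots,p_m]$,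
$$0=\operatorname{Res}X(F\Phi)=\operatorname{Res}F\,X(\Phi).$$
Computing $\partial_i\Phi$ by the product rule, with $e_P=x_ie_{P\setminus i}$,
$$X(\Phi)=G\,\Delta^2\prod_jx_j^{-n},\qquad G=\sum_{i\in P}\varepsilon_i\Delta_{P\setminus i}\,e_{P\setminus i}\Big[x_i\partial_i\rho+(1-n)\rho+\rho\sum_{j\ne i}\frac{2x_i}{x_i-x_j}\Big],\tag{6}$$
where $j$ runs over $\{1,\dots,k\}\setminus i$. The factor $e_P$ in $\Phi$ is there because without it the derivative of $x_i^{-n}$ would leave a term $-n\rho/x_i$, and $G$ would have poles along $x_i=0$.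

**Step 3: symmetrize.** Put $g(\rho)=\operatorname{Sym}_kG$. The function $\Delta G$ is a polynomial, since the poles of $G$ are simple and along $x_i=x_j$. So $\Delta\, g(\rho)=\sum_w\operatorname{sgn}(w)\,w(\Delta G)$ is an antisymmetric polynomial, hence divisible by $\Delta$, and $g(\rho)\in\Lambda_k$. By invariance of $\operatorname{Res}$, $\int Fg(\rho)$ is $\pm\operatorname{Res}(FG\Delta^2\prod x_j^{-n})=0$. Therefore
$$g(\rho)\in A^\perp\quad\text{for every polynomial }\rho.$$

Permuting columns of the determinant shows $w(G(\rho))=\operatorname{sgn}(w)\,G(w\rho)$ for $w\in\mathfrak S_P$. So $g(\rho)$ depends only on the antisymmetrization of $\rho$ in the variables $x_P$, and it is natural to take $\rho$ divisible by $\Delta_P$.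

**Example ($k=2$, $m=1$).** Here $P=\{1,2\}$, $X=\partial_2-\partial_1$, $n=\ell+2$. For $\rho=\Delta_P=x_2-x_1$, formula (6) gives
$$G=-x_2\big[-3x_1+(1-n)(x_2-x_1)\big]+x_1\big[3x_2+(1-n)(x_2-x_1)\big]=6x_1x_2+(n-1)(x_1-x_2)^2,$$
so $\tfrac12g(\rho)=(\ell+1)e_1^2-(4\ell-2)e_2$. Orthogonality to $e_1^{2\ell-2}$ can be checked independently. With $C_\ell=\frac1{\ell+1}\binom{2\ell}{\ell}$, we have $\int e_1^{2\ell}=f^{(\ell,\ell)}=C_\ell$. Since $e_2s_\mu=s_{\mu+(1,1)}$, we have $\int e_1^{2\ell-2}e_2=f^{(\ell-1,\ell-1)}=C_{\ell-1}$. The relation is $(\ell+1)C_\ell=(4\ell-2)C_{\ell-1}$, the recurrence for the Catalan numbers. Setting $x_2=0$ gives $\pi_1(g(\rho))=2(\ell+1)x_1^2$. The next section computes such images in general.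

## Restricting the orthogonal elements to fewer variables

The elements $g(\rho)$ are complicated. We do not need them exactly, only what remains after setting variables to zero, down to the last number of variables where something remains.

**Lemma 6.** Let $0\le p\le k-m-1$ and $K=m+p$. Let $T=\{1,\dots,k\}\setminus P=T_+\sqcup T_0$ with $|T_+|=p$, so $\tau:=|T_0|=k-1-K$. Take
$$\rho=\Delta_P\,\alpha(x_P)\prod_{t\in T_+}x_t^{b_t},\qquad \alpha\text{ a symmetric polynomial in }m+1\text{ variables},\quad b_t\ge1 .$$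
Then $\pi_{K'}(g(\rho))=0$ for $K'<K$. With $S=\{1,\dots,m\}$ and the $b_t$ relabelled by $t=m+1,\dots,K$,
$$\pi_K(g(\rho))=\gamma\;e_K\operatorname{Sym}_K\Big[\Delta_S^2\,e_S\,\alpha(x_S,0)\prod_{t=m+1}^{K}x_t^{b_t-1}\Big],\qquad\gamma=(-1)^m(m+1)\,(\tau+1)!\,(1-n+\tau)\ne0.$$

*Proof.* Let $Z=\{K'+1,\dots,k\}$. The polynomial $g(\rho)$ is a sum over pairs $(w,i)$, $w\in\mathfrak S_k$, $i\in P$, of rational functions.

**Step 1: take the limit termwise.** We want to set $x_z=0$ for $z\in Z$, but individual terms have denominators. Put $x_z=\epsilon\eta_z$ for $z\in Z$ with distinct nonzero constants $\eta_z$, keep the other variables generic, and let $\epsilon\to0$. Then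
$$\frac{x_a}{x_a-x_b}\longrightarrow\begin{cases}\eta_a/(\eta_a-\eta_b)& a,b\in Z,\\ 0& a\in Z,\ b\notin Z,\\ 1&a\notin Z,\ b\in Z,\end{cases}$$
and the fraction is unchanged if $a,b\notin Z$. All limits are finite, so each term has a limit, and the sum of the limits is $g(\rho)|_{x_z=0}$.

**Step 2: find the surviving terms.** The $(w,i)$-term contains the factor $w(e_{P\setminus i})$. It also contains $w(\prod_{T_+}x_t^{b_t})$, which divides both $w(\rho)$ and $w(x_i\partial_i\rho)$ because $i\notin T_+$. Since $b_t\ge1$, the term tends to $0$ unless $w$ maps $(P\setminus i)\cup T_+$, a set of size $m+p=K$, into $\{1,\dots,K'\}$. For $K'<K$ this is impossible, which proves the first claim.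

**Step 3: evaluate a surviving term for $K'=K$.** Now $w$ maps $(P\setminus i)\cup T_+$ bijectively onto $\{1,\dots,K\}$ and $\{i\}\cup T_0$ bijectively onto $Z$. Put $z=w(i)$. As $x_z\to0$, the term $w(x_i\partial_i\rho)$ disappears and the bracket in (6) tends to
$$\Big(1-n+\sum_{z'\in Z\setminus z}\frac{2\eta_z}{\eta_z-\eta_{z'}}\Big)\cdot w(\rho|_{x_i=0}),$$
where $\rho$ does not involve the variables of $T_0$. If $x_i=0$, the column of $i$ in $\Delta_P=\det(x_j^{a-1})$ becomes $(1,0,\dots,0)$, so $\Delta_P|_{x_i=0}=(-1)^{1+c(i)}e_{P\setminus i}\Delta_{P\setminus i}$. Together with $\varepsilon_i=(-1)^{m+1+c(i)}$,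
$$\varepsilon_i\,\Delta_{P\setminus i}\,e_{P\setminus i}\,\Delta_P|_{x_i=0}=(-1)^m\Delta_{P\setminus i}^2\,e_{P\setminus i}^2 .$$

**Step 4: sum over the part of $w$ on $\{i\}\cup T_0$.** Fix $w$ on $(P\setminus i)\cup T_+$. Each $z\in Z$ is $w(i)$ for $\tau!$ bijections, so the sum of the scalar factors is
$$\tau!\sum_{z\in Z}\Big(1-n+\sum_{z'\ne z}\frac{2\eta_z}{\eta_z-\eta_{z'}}\Big)=\tau!\big[(\tau+1)(1-n)+(\tau+1)\tau\big]=(\tau+1)!\,(1-n+\tau).$$
We used $|Z|=\tau+1$ and $\frac{\eta_z}{\eta_z-\eta_{z'}}+\frac{\eta_{z'}}{\eta_{z'}-\eta_z}=1$ for each of the $\binom{\tau+1}2$ pairs. It is nonzero, because $\tau\le k-1-m\le k-2<n-1$.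

**Step 5: sum over the rest.** For each of the $m+1$ choices of $i$, identify $P\setminus i$ with $S$ and $T_+$ with $\{m+1,\dots,K\}$. The sum over bijections onto $\{1,\dots,K\}$ becomes
$$\operatorname{Sym}_K\Big[\Delta_S^2e_S^2\,\alpha(x_S,0)\prod_{t=m+1}^Kx_t^{b_t}\Big].$$
Finally $e_S^2\prod_tx_t^{b_t}=e_K\cdot e_S\prod_tx_t^{b_t-1}$, and the symmetric factor $e_K$ comes out of $\operatorname{Sym}_K$. $\square$

In the Catalan example, $K=1$, $\tau=0$, $\gamma=-2(1-n)=2(\ell+1)$, and the lemma gives $2(\ell+1)\,x_1\cdot x_1$, as found.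

## The filtration by the ideals $W_i$ and the Durfee square

Lemma 6 tells us which spaces to measure.

**Definition.** For $0\le i\le K$ let $S=\{1,\dots,i\}$, $T=\{i+1,\dots,K\}$, and let $W_i=W_i^{K,L}\subset R^{K,L}$ be the set of classes of $\operatorname{Sym}_K[\Delta_S^2\,e_S\,\psi]$, $\psi\in\mathbb Q[x_1,\dots,x_K]$. For $i>K$ put $W_i=0$.

It is an ideal, since $g\operatorname{Sym}_K[\cdots\psi]=\operatorname{Sym}_K[\cdots g\psi]$ for $g\in\Lambda_K$. Because $\operatorname{Sym}_K(u f)=\operatorname{Sym}_Kf$ for $u\in\mathfrak S_K$, replacing $\psi$ by its average over $\mathfrak S_S$, or over $\mathfrak S_S\times\mathfrak S_T$, does not change the element. So we may take $\psi$ symmetric in $x_S$, and also in $x_T$ if we wish.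

**Example.** $W_0=R^{K,L}$. In $R^{2,2}$, $W_2$ is spanned by multiples of $\operatorname{Sym}_2[(x_1-x_2)^2x_1x_2]=2(e_1^2-4e_2)e_2$. In $R^{2,2}$ we have $e_1^2e_2=e_2^2=s_{22}$, so this is $-6s_{22}$, and $\operatorname{Hilb}(W_2^{2,2})=q^4$.

The *Durfee square* of a partition is the largest $i\times i$ square in its diagram. A partition in the $K\times L$ box with Durfee square of size $i$ consists of the square, a partition in the $i\times(L-i)$ box to its right, and a partition in the $(K-i)\times i$ box below it. Hence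
$$\binom{K+L}{K}_q=\sum_{i\ge0}q^{i^2}\binom Ki_q\binom Li_q.\tag{7}$$

**Proposition 7.** For all $K,L,m\ge0$,
$$\operatorname{Hilb}(W_m^{K,L},q)=\sum_{i\ge m}q^{i^2}\tbinom Ki_q\tbinom Li_q,$$
the generating function of partitions in the $K\times L$ box with Durfee square of size at least $m$.

*Proof.* For $K=0$ we have $W_0=\mathbb Q$ and $W_m=0$ for $m>0$, as claimed. Let $K\ge1$.

**Step 1: reduce to upper bounds that add up.** We have $W_{i+1}\subset W_i$ because, with $S^+=S\cup\{t\}$, $\Delta_{S^+}^2e_{S^+}=\Delta_S^2e_S\cdot x_t\prod_{s\in S}(x_t-x_s)^2$. So $W_0\supset W_1\supset\dots\supset W_{K+1}=0$ filters $R^{K,L}$. Suppose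
$$\operatorname{Hilb}(W_i/W_{i+1})\le q^{i^2}\tbinom Ki_q\tbinom Li_q\qquad(0\le i\le K).\tag{8}$$
The left sides sum to $\operatorname{Hilb}(R^{K,L})=\binom{K+L}K_q$, and so do the right sides, by (7). So all these inequalities are equalities, and summing over $i\ge m$ gives the proposition. It remains to prove (8). Fix $i$. Let $C=\mathbb Q[x_S]^{\mathfrak S_S}$, a polynomial ring on generators of degrees $1,\dots,i$, and $\mathcal P=C[x_T]^{\mathfrak S_T}$. The map
$$\mathcal P\to W_i/W_{i+1},\qquad\psi\mapsto\operatorname{Sym}_K[\Delta_S^2e_S\psi],$$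
is surjective and raises degrees by $i(i-1)+i=i^2$. Next we find two families in its kernel.

**Step 2: the first family, coming from $W_{i+1}$.** Let $\theta(u)=u\prod_{s\in S}(u-x_s)\in C[u]$. For $t\in T$, $\varphi\in C[x_T]$ and $S^+=S\cup\{t\}$,
$$\Delta_S^2\,e_S\,\theta(x_t)\,\varphi=\pm\Delta_{S^+}\,e_{S^+}\,\Delta_S\,\varphi .$$
Summing over $\mathfrak S_{S^+}$ gives $\pm\Delta_{S^+}e_{S^+}\sum_u\operatorname{sgn}(u)\,u(\Delta_S\varphi)$. The last sum is antisymmetric in $x_{S^+}$, hence divisible by $\Delta_{S^+}$. So the total is $\Delta_{S^+}^2e_{S^+}\psi'$ with a polynomial $\psi'$. Therefore $\operatorname{Sym}_K[\Delta_S^2e_S\theta(x_t)\varphi]=\frac1{(i+1)!}\operatorname{Sym}_K[\Delta_{S^+}^2e_{S^+}\psi']$, and after a permutation of the variables moving $S^+$ to $\{1,\dots,i+1\}$ we see that it lies in $W_{i+1}$. Let $J=(\theta(x_t):t\in T)\subset C[x_T]$. Every element of $J$ is a sum of terms $\theta(x_t)\varphi_t$, so the kernel contains $J^{\mathfrak S_T}=J\cap\mathcal P$.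

**Step 3: the second family, zero already in $R^{K,L}$.** Define $\hat g_r\in\mathcal P$ by
$$\sum_r\hat g_rz^r=\prod_{s\in S}(1-x_sz)^{-2}\prod_{t\in T}(1-x_tz)^{-1}.$$
So $\hat g_r$ is the complete symmetric function $h_r$ of the $K+i$ variables $x_S,x_S,x_T$, where each $x_s$ is taken twice. We claim
$$\operatorname{Sym}_K[\Delta_S^2\,e_S\,\hat g_r\,\psi]=0\ \text{ in }R^{K,L}\quad\text{for all }r>L-i,\ r\ge0,\text{ and all }\psi.\tag{9}$$
As a minimal case, take $K=i=1$. Then $\hat g_r=(r+1)x^r$, and (9) says $x\cdot x^r=0$ in $\mathbb Q[x]/(x^{L+1})$ for $r\ge L$.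

Let $N=K+L$. The pairing of Lemma 3 is perfect, and for $g\in\Lambda_K$ the number $\int g\operatorname{Sym}_K[\Delta_S^2e_S\hat g_r\psi]$ is $\pm$ the coefficient of $\prod x_j^{N-1}$ in $\Delta^2\Delta_S^2e_S\hat g_r\,\psi g$. So it suffices that
$$\Delta^2\Delta_S^2e_S\hat g_r\in(x_1^N,\dots,x_K^N).$$
Write $\Delta^2\Delta_S^2=\Delta_T\cdot V$ with $V=\Delta_S^4\,\Delta(S,T)^2\,\Delta_T$. To recognize $V$, take extra variables $y_s$ ($s\in S$) and consider the alternants in the $K+i$ variables $x_s,y_s,x_t$. With $\delta=(K+i-1,\dots,0)$ the bialternant formula says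
$$h_r(x_S,y_S,x_T)\;a_\delta=a_{\delta+(r)},$$
where rows are indexed by exponents $e$ and columns by variables, with entries the powers of exponent $e$. In both determinants subtract the column of $x_s$ from that of $y_s$ and divide by $y_s-x_s$. The column of $y_s$ becomes $\big(\frac{y_s^e-x_s^e}{y_s-x_s}\big)$. Now put $y_s=x_s$. That column becomes $(e\,x_s^{e-1})$, $h_r$ becomes $\hat g_r$, and $a_\delta/\prod_s(y_s-x_s)$, a product of differences, becomes $\pm V$: four differences for each pair in $S$, two for each pair in $S\times T$, one for each pair in $T$. So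
$$\pm\hat g_rV=\det\big(\,(x_s^e),\ (e\,x_s^{e-1})\ (s\in S),\ (x_t^e)\ (t\in T)\,\big),\qquad e=e_1,\,K+i-2,\,\dots,\,0,$$
with top exponent $e_1=r+K+i-1\ge(L-i+1)+K+i-1=N$. Expand along the top row. Each term contains $x_s^{e_1}$, $x_s^{e_1-1}$ or $x_t^{e_1}$. After multiplication by $e_S$ each is divisible by some $x_j^{e_1}$, hence lies in $(x_1^N,\dots,x_K^N)$. This proves (9).

**Step 4: the quotient by the first family.** Let $B=\mathcal P/J^{\mathfrak S_T}$. Averaging over $\mathfrak S_T$ shows $B=(C[x_T]/J)^{\mathfrak S_T}$. Since $\theta$ is monic of degree $i+1$, $C[x_T]/J$ is free over $C$ on the monomials $\prod_tx_t^{b_t}$ with $0\le b_t\le i$. The group $\mathfrak S_T$ permutes these, so $B$ is free over $C$ on the orbit sums. The orbits correspond to partitions in the $(K-i)\times i$ box, so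
$$\operatorname{Hilb}(B)=\tbinom Ki_q\Big/(q)_i .$$
By Steps 2 and 3, $W_i/W_{i+1}$ is, up to the shift $q^{i^2}$, a quotient of $\bar B=B/(\hat g_r:r>L-i,\ r\ge0)$.

**Step 5: the two easy ranges of $i$.** If $i>L$, then $\hat g_0=1$ is among the elements divided out, so $\bar B=0$ and (8) holds with right side $0$. If $i=0$, then $C=\mathbb Q$, $\theta(u)=u$ and $B=\mathbb Q$, so (8) holds.

**Step 6: for $1\le i\le L$, the elements $\hat g_{L-i+1},\dots,\hat g_L$ cut $B$ down to a finite-dimensional space.** They have positive degrees. It suffices to show that the only $\overline{\mathbb Q}$-point of $\operatorname{Spec}B$ where they all vanish is the origin: then by the Nullstellensatz the elements of positive degree are nilpotent in the quotient, which is a finitely generated graded algebra with degree zero part $\mathbb Q$, so it is finite-dimensional. The ring $\mathbb Q[x_S,x_T]/(\theta(x_t):t\in T)$ contains $B$ ($C[x_T]/J$ is free over $C$ and $C\subset\mathbb Q[x_S]$) and is integral over it.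 So every point of $\operatorname{Spec}B$ over $\overline{\mathbb Q}$ comes from values $x_s\in\overline{\mathbb Q}$ and $x_t$ with $\theta(x_t)=0$, that is, $x_t\in\{0\}\cup\{x_s:s\in S\}$. At such a point
$$\Gamma(z)=\sum_r\Gamma_rz^r:=\sum_r\hat g_rz^r=\prod_{a=1}^d(1-\zeta_az)^{-n_a},$$
where $\zeta_1,\dots,\zeta_d$ are the distinct nonzero values among the $x_s$, $d\le i$, and $n_a\ge2$. Let $Q(z)=\prod_a(1-\zeta_az)=\sum_cQ_cz^c$. From $\Gamma'/\Gamma=\sum_an_a\zeta_a/(1-\zeta_az)$ we get $Q\Gamma'=U\Gamma$ with a polynomial $U=\sum_cU_cz^c$ of degree at most $d-1$. The coefficient of $z^{r-1}$ gives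
$$r\,\Gamma_r=-\sum_{c=1}^dQ_c(r-c)\Gamma_{r-c}+\sum_{c=0}^{d-1}U_c\Gamma_{r-1-c}\qquad(r\ge1),$$
with $\Gamma_j=0$ for $j<0$. So $\Gamma_r$ is a linear combination of $\Gamma_{r-1},\dots,\Gamma_{r-d}$. If $\Gamma_{L-i+1}=\dots=\Gamma_L=0$, these are $i\ge d$ consecutive zeros, so all later coefficients vanish and $\Gamma$ is a polynomial. But $1/\Gamma=\prod_a(1-\zeta_az)^{n_a}$ is a polynomial too. So both are constant and $d=0$. Then all $x_s=0$, hence all $x_t=0$: the point is the origin.

**Step 7: count.** $B$ is a connected graded algebra, finite and free over the polynomial ring $C$ in $i$ variables, hence Cohen–Macaulay of dimension $i$. In such a ring, $i$ homogeneous elements of positive degree with finite-dimensional quotient form a regular sequence (a standard fact, e.g. Bruns–Herzog, *Cohen–Macaulay Rings*). Dividing by a homogeneous nonzerodivisor of degree $r$ multiplies the Hilbert series by $1-q^r$. So by Step 6, and since $\bar B$ divides out possibly more,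
$$\operatorname{Hilb}(\bar B)\le\frac{\binom Ki_q}{(q)_i}\prod_{j=1}^i(1-q^{L-i+j})=\tbinom Ki_q\tbinom Li_q .$$
With the shift $q^{i^2}$ this is (8). $\square$

## Assembling the kernel bound

**Corollary 8.** Let $1\le m\le k-1$, $\ell\ge1$ and $D=\pi_{k-1}(A^\perp)\subset R^{k-1,\ell}$. Then
$$\operatorname{Hilb}(R^{k-1,\ell}/D)\le M(q):=\sum_{i=1}^{m}q^{i(i-1)}\tbinom{k}{i}_q\tbinom{\ell-1}{i-1}_q .$$

*Proof.* **Step 1: filter $D$ by the number of variables.** Let $D_0=D$ and $D_K=\ker(\pi_{K-1}|_D)$ for $1\le K\le k$. Then $D_0\supset D_1\supset\dots\supset D_k=0$ and $D_K/D_{K+1}\cong\pi_K(D_K)\subset R^{K,\ell}$ for $0\le K\le k-1$.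

**Step 2: bound each layer from below.** Let $m\le K\le k-1$ and $p=K-m$. The elements $g(\rho)$ of Lemma 6 lie in $A^\perp$. Their images in $D$ are killed by $\pi_{K-1}$, so lie in $D_K$, and their images under $\pi_K$ are nonzero multiples of $e_K\operatorname{Sym}_K[\Delta_S^2e_S\,\alpha(x_S,0)\prod_tx_t^{b_t-1}]$, $S=\{1,\dots,m\}$. As $\alpha$ runs over the symmetric polynomials in $m+1$ variables, $\alpha(x_S,0)$ runs over all of $\Lambda_m$, and the exponents $b_t-1\ge0$ are arbitrary. So these products span all polynomials $\psi$ in $x_1,\dots,x_K$ that are symmetric in $x_S$, which suffice to give all of $W_m$. Hence $\pi_K(D_K)\supseteq e_KW_m^{K,\ell-1}$. Multiplication by $e_K:R^{K,\ell-1}\to R^{K,\ell}$ is injective, so Proposition 7 gives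
$$\operatorname{Hilb}(D)\ge\sum_{K=m}^{k-1}q^K\operatorname{Hilb}(W_m^{K,\ell-1})=\sum_{K=m}^{k-1}q^K\sum_{i\ge m}q^{i^2}\tbinom Ki_q\tbinom{\ell-1}i_q .$$

**Step 3: subtract from the whole ring.** Sort the partitions in the $(k-1)\times\ell$ box by their number $K$ of nonzero parts and remove the first column. With (7),
$$\operatorname{Hilb}(R^{k-1,\ell})=\sum_{K=0}^{k-1}q^K\tbinom{K+\ell-1}{K}_q=\sum_{K=0}^{k-1}q^K\sum_{i\ge0}q^{i^2}\tbinom Ki_q\tbinom{\ell-1}i_q .$$
Terms with $K<m\le i$ are zero. So the difference is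
$$\operatorname{Hilb}(R^{k-1,\ell}/D)\le\sum_{i=0}^{m-1}q^{i^2}\tbinom{\ell-1}i_q\sum_{K=i}^{k-1}q^K\tbinom Ki_q .$$
Iterating $\binom{K+1}{i+1}_q=\binom K{i+1}_q+q^{K-i}\binom Ki_q$ gives $\sum_{K=i}^{k-1}q^K\binom Ki_q=q^i\binom k{i+1}_q$. So the bound is $\sum_{i=0}^{m-1}q^{i^2+i}\binom k{i+1}_q\binom{\ell-1}i_q=M(q)$. $\square$

**Proof of Proposition 4.** By (5) and Corollary 8, $\operatorname{Hilb}(\mathcal K_\ell,q)\le q^{k\ell}M(q^{-1})$. Since $\binom ab_{1/q}=q^{-b(a-b)}\binom ab_q$, the $i$-th term becomes $\binom ki_q\binom{\ell-1}{i-1}_q$ times $q$ to the power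
$$k\ell-i(i-1)-i(k-i)-(i-1)(\ell-i)=k\ell-ik-i\ell+i^2+\ell=\ell+(k-i)(\ell-i).$$
This is $B_\ell$. $\square$

With Proposition 4 the proof of Theorem 1 is complete. $\blacksquare$

In the case $k=2$, $m=1$ the whole argument is visible. In $R^{1,\ell}=\mathbb Q[x]/(x^{\ell+1})$ the space $D$ contains $e_1W_1^{1,\ell-1}=(x^2)$. So $M=1+q$ and $B_\ell=q^{2\ell}+q^{2\ell-1}$, and indeed $e_1^{2\ell-1}$ and $e_1^{2\ell}$ are the powers that survive in $R^{2,\ell}$ but not in $R^{2,\ell-1}$.

## Exact kernels and the first relation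

The equality of all bounds gives more than the theorem. The results below, like Theorem 1, hold over any field of characteristic $0$: extending scalars from $\mathbb Q$ is exact and carries the subalgebra generated by $e_1,\dots,e_m$ to the subalgebra generated by the same elements, so no dimension changes.

**Corollary 9.** For $1\le m\le k$ and $\ell\ge1$, the kernel of $R^{k,\ell,m}\to R^{k,\ell-1,m}$ (with $R^{k,0,m}:=\mathbb Q$) has Hilbert series exactly $\sum_{i=1}^mq^{\ell+(k-i)(\ell-i)}\binom ki_q\binom{\ell-1}{i-1}_q$. For $1\le m\le k-1$, the kernel of $R^{k,\ell,m}\to R^{k-1,\ell,m}$ has Hilbert series $\sum_{i=1}^mq^{k+(k-i)(\ell-i)}\binom \ell i_q\binom{k-1}{i-1}_q$.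

*Proof.* Both maps are surjective, so the kernel series are differences of the series in Theorem 1. By (3), the difference in $\ell$ is $B_\ell$ (for $\ell=1$, compare with $1$). The difference in $k$ is $\sum_{i=1}^m(P_i(k,\ell)-P_i(k-1,\ell))$, computed in Step 1 of Lemma 5. $\square$

**Corollary 10.** Let $1\le m\le\min(k,\ell)$. The lowest degree of a nonzero polynomial in $e_1,\dots,e_m$ that vanishes in $R^{k,\ell}$ is exactly $(k-m+1)(\ell-m+1)+m$, and in that degree it is unique up to a scalar.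

*Proof.* The ideal of such polynomials has series $\frac1{(q)_m}-\operatorname{Hilb}(R^{k,\ell,m})=\sum_{\ell'>\ell}B_{\ell'}$ by Theorem 1, (3) and (4). Since $\ell'>\ell\ge m\ge i$, every summand is present. The $(\ell',i)$-summand has lowest exponent $\ell'+(k-i)(\ell'-i)$, with coefficient $1$. This exponent increases strictly with $\ell'$. For $\ell'=\ell+1$ the step from $i$ to $i+1$ changes it by
$$(k-i-1)(\ell-i)-(k-i)(\ell+1-i)=-(k+\ell-2i)<0\qquad(i<m\le\min(k,\ell)).$$
So the minimum is attained only at $(\ell',i)=(\ell+1,m)$, with value $\ell+1+(k-m)(\ell+1-m)=(k-m+1)(\ell-m+1)+m$. $\square$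

For $m=1$ the first relation is $e_1^{k\ell+1}=0$. For $k=3$, $\ell=2$, $m=2$ it has degree $2\cdot1+2=4$, and it is the relation $e_1^4=e_1^2e_2+e_2^2$ met above. For $k=\ell=3$, $m=2$ it has degree $2\cdot2+2=6$, the degree in which a relation was forced.
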